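# Split morphisms need not preserve globally F-regular type

## 1. The guess: a summand of globally F-regular type is of globally F-regular type

Let $f:X\to Y$ be a morphism of varieties over a field $K$ of characteristic $0$. Suppose that the functions on $Y$ form a direct summand of the functions on $X$: the map $\mathcal O_Y\to f_*\mathcal O_X$ has a left inverse which is $\mathcal O_Y$-linear. It need not respect products, and $f_*\mathcal O_X$ need not be coherent. Suppose also that $X$ is of globally F-regular type. Is $Y$ of globally F-regular type? The question is posed in Xiaotao Sun and Mingshuo Zhou, "Globally F-regular type of moduli spaces and Verlinde formula", arXiv:1802.08392 (2018).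

The answer that one would first guess is yes. The property is defined by reduction modulo $p$, and in characteristic $p$ the corresponding statement is true, with a short proof (Fact 4 below). So one expects to reduce everything modulo $p$ and quote that statement. We fix the vocabulary, test the guess, and see where the reduction argument stops.

Varieties are separated, of finite type and geometrically integral. $F$ is the absolute Frobenius; for a line bundle $M$ we have $F^*M=M^p$. "For general $s$" means: for all closed points $s$ of a nonempty open set.

**Definition (Frobenius splitting along a divisor).** Let $X$ be a variety over a perfect field $k$ of characteristic $p>0$ and $D$ an effective divisor with canonical section $s$ of $\mathcal O_X(D)$. $X$ is *stably Frobenius $D$-split* if for some $e>0$ the composite $\mathcal O_X\to F^e_*\mathcal O_X\xrightarrow{F^e_*s}F^e_*\mathcal O_X(D)$ splits as a map of $\mathcal O_X$-modules. If $X$ is normal, $D$ may be an effective Weil divisor, and $\mathcal O_X(D)$ is the associated reflexive sheaf.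

*Example.* Let $X=\mathbb A^1=\operatorname{Spec}k[t]$ and $D=n\cdot\{0\}$. Identify $\mathcal O(D)$ with $\mathcal O$; the map becomes $1\mapsto F^e_*t^n$. The module $F^e_*k[t]$ is free over $k[t]$ with basis $F^e_*1,\dots,F^e_*t^{p^e-1}$. If $n<p^e$, the coordinate of $F^e_*t^n$ gives a splitting. If $n\ge p^e$, then $F^e_*t^n=t\cdot F^e_*t^{n-p^e}$, and a splitting would make $t$ a unit. So a larger $D$ needs a larger $e$.

**Definition (globally F-regular).** A normal variety over $k$ is *globally F-regular* if it is stably Frobenius $D$-split for every effective Weil divisor $D$. (For normal projective varieties it is equivalent to ask this for effective Cartier divisors.)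

**Definition (globally F-regular type).** An *integral model* of $X/K$ is a flat scheme $X_A\to\operatorname{Spec}A$ of finite type, with $A\subset K$ a finitely generated $\mathbb Z$-algebra and $X_A\times_{A}K\cong X$. For a closed point $s$, put $X_s=X_A\times_A\overline{k(s)}$. The variety $X$ is of *globally F-regular type* if there is an integral model such that $X_s$ is globally F-regular for all closed points $s$ in a dense subset of $\operatorname{Spec}A$.

*Example.* $\{a_1^3+a_2^3+a_3^3=0\}\subset\mathbb P^2$ over $A=\mathbb Z[1/3]$ is an integral model of a curve of genus one, and all its fibers $X_s$ are smooth. "Dense" is weak: any infinite set of primes is dense in $\operatorname{Spec}\mathbb Z[1/3]$.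

**Fact 1 (open subsets).** Open subsets of globally F-regular varieties are globally F-regular. If $U\subset V$ is open in a normal variety with complement of codimension $\ge2$ and $U$ is globally F-regular, then so is $V$.

*Proof.* For the first claim take the closure of the divisor and restrict the splitting. For the second let $j:U\to V$ be the inclusion. Since $j_*\mathcal O_U(D|_U)=\mathcal O_V(D)$, apply $j_*$ to a splitting on $U$. $\square$

**Fact 2 (regular affine varieties).** A regular affine variety $\operatorname{Spec}\Lambda$ over a perfect field $k$ of characteristic $p$ is globally F-regular.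

*Proof.* Given $D$, pick $0\ne d\in H^0(\mathcal O(-D))\subset\Lambda$. Let $I_e\subset\Lambda$ be the image of $\operatorname{Hom}(F^e_*\Lambda,\Lambda)\to\Lambda$, $\psi\mapsto\psi(F^e_*d)$. Since $\Lambda$ is regular, $F^e_*\Lambda$ is finite and locally free, and $I_e$ commutes with localization. In a free module over the local ring $\Lambda_{\mathfrak m}$ a vector is sent to a unit by some functional iff it is not in $\mathfrak m$ times the module. So $I_e\subset\mathfrak m$ iff $F^e_*d\in\mathfrak mF^e_*\Lambda_{\mathfrak m}$, i.e. $d\in\mathfrak m^{[p^e]}\Lambda_{\mathfrak m}$. Hence the closed sets $V(I_e)$ decrease with $e$, and they become constant. Their intersection is empty, because $\bigcap_e\mathfrak m^{p^e}\Lambda_{\mathfrak m}=0$ by Krull's theorem. So $I_e=\Lambda$ for some $e$: there is $\psi$ with $\psi(F^e_*d)=1$. The map $\mathcal O\to F^e_*\mathcal O$, $1\mapsto F^e_*d$, which is thus split, factors as $\mathcal O\to F^e_*\mathcal O(D)\xrightarrow{d}F^e_*\mathcal O$. So its first factor splits. $\square$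

**Fact 3 (curves of positive genus).** Let $V_0$ be a smooth projective curve of genus $g\ge1$ over an algebraically closed field of characteristic $p$. Then $V=V_0\times\mathbb A^l$ is not globally F-regular.

*Proof.* Let $D$ be the pullback of an effective divisor of degree $>2g-2$ on $V_0$. A splitting would make $H^1(V,\mathcal O)\to H^1(V,F^e_*\mathcal O(D))$ injective. The source is $H^1(V_0,\mathcal O)\otimes k[t_1,\dots,t_l]\ne0$, the target is $H^1(V,\mathcal O(D))=0$. $\square$

**Fact 4 (the characteristic $p$ statement).** Let $f:X\to Y$ be a morphism of varieties over a perfect field of characteristic $p$, with $\mathcal O_Y\to f_*\mathcal O_X$ split and $X$ globally F-regular. Then $Y$ is stably Frobenius $D$-split for every effective Cartier divisor $D$; if $Y$ is normal, $Y$ is globally F-regular.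

*Proof.* Let $\varphi$ be the left inverse. As $\mathcal O_Y\to f_*\mathcal O_X$ is injective, $f$ is dominant, and $f^*D$ is an effective Cartier divisor. Consider
$$\mathcal O_Y\to F^e_*\mathcal O_Y(D)\to F^e_*f_*\mathcal O_X(f^*D)=f_*F^e_*\mathcal O_X(f^*D)\to f_*\mathcal O_X\xrightarrow{\varphi}\mathcal O_Y,$$
where the third arrow is $f_*$ of a splitting on $X$. The composite sends $1$ to $\varphi(1)=1$. If $Y$ is normal, restrict to the regular locus $Y_{\rm reg}$ and to $f^{-1}(Y_{\rm reg})$, which is globally F-regular by Fact 1. On $Y_{\rm reg}$ all divisors are Cartier, so $Y_{\rm reg}$ is globally F-regular, and so is $Y$ by Fact 1. $\square$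

## 2. Proper maps, $\mathbb A^2\setminus0\to\mathbb P^1$, affine sources, and an $\mathbb A^1$-bundle

**Proper $f$, normal $Y$.** Extend $f$ to a proper $f_A:X_A\to Y_A$. The sheaves $R^if_{A*}\mathcal O_{X_A}$ are coherent. After shrinking $\operatorname{Spec}A$ they are all $A$-flat (generic flatness), and then $f_{A*}\mathcal O_{X_A}$ commutes with base change to each $s$. The left inverse is a map of coherent sheaves, so after enlarging $A$ it is defined over $A$, with $\varphi(1)=1$. Reducing, $\mathcal O_{Y_s}\to f_{s*}\mathcal O_{X_s}$ splits. For general $s$ the fiber $Y_s$ is normal, and Fact 4 applies. The guess is right here.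

**$X=\mathbb A^2\setminus0\to Y=\mathbb P^1$.** Now $f_*\mathcal O_X=\bigoplus_{i\in\mathbb Z}\mathcal O(i)$ is not coherent, but projection to $i=0$ is defined over $\mathbb Z$. Modulo $p$, $\mathbb A^2\setminus0$ is globally F-regular by Facts 2 and 1, hence $\mathbb P^1$ is, by Fact 4. The guess is right.

**$X$ affine, $Y$ a smooth projective curve.** Then $f$ is an affine morphism, so $H^1(Y,f_*\mathcal O_X)=H^1(X,\mathcal O_X)=0$. Its summand $H^1(Y,\mathcal O_Y)$ vanishes, $Y$ has genus $0$, and its reductions are $\mathbb P^1$. The guess is right.

**An $\mathbb A^1$-bundle over an elliptic curve $E$.** Let $0\ne c\in H^1(E,\mathcal O_E)$ be given by $c_{01}$ on $U_0\cap U_1$, and glue $U_0\times\mathbb A^1$ and $U_1\times\mathbb A^1$ by $t_1=t_0+c_{01}$ to get $f:X\to E$. On $X$ the cocycle $c_{01}=t_1-t_0$ is a coboundary. So $c$ dies in $H^1(X,\mathcal O_X)=H^1(E,f_*\mathcal O_X)$. A splitting would make $H^1(E,\mathcal O_E)\to H^1(E,f_*\mathcal O_X)$ injective. So $\mathcal O_E\to f_*\mathcal O_X$ is not split, and the guess is not contradicted.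

## 3. Splittings over $\mathbb Q$ that do not reduce, and the two theorems

The general argument would be: extend the left inverse over $A$, reduce it, apply Fact 4. If $f_*\mathcal O_X$ is an infinite increasing union of coherent sheaves, a left inverse is an infinite sequence of successive extensions. Each may require inverting finitely many more primes, and no prime need survive. This happens already for modules. Let $N\subset\mathbb Q$ be the group of fractions with squarefree denominator. The inclusion $\mathbb Z\subset N$ becomes an isomorphism after $\otimes\mathbb Q$, so it splits there. But for every prime $p$ we have $1=p\cdot\frac1p\in pN$, so $\mathbb Z/p\to N/pN$ is zero, and the splitting reduces modulo no $p$. Geometry can imitate this.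

**Theorem 5.** Let $K$ be a field of characteristic $0$ and $E=\{a_1^3+a_2^3+a_3^3=0\}\subset\mathbb P^2_K$. There is a normal threefold $X/K$ and an affine surjective morphism $f:X\to E$ such that

1. $\mathcal O_E\to f_*\mathcal O_X$ splits;
2. $X$ has an integral model over $\mathbb Z[1/3]$ whose (geometric) fibers over all primes $p\equiv5\pmod{18}$ are affine and globally F-regular. There are infinitely many such primes by Dirichlet's theorem, so they are dense in $\operatorname{Spec}\mathbb Z[1/3]$, and $X$ is of globally F-regular type;
3. $E$ is not of globally F-regular type.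

So the answer to the question is no, over every $K$.

**Theorem 6.** Let $m=\dim X$, $n=\dim Y$.

* (a) For all $n\ge1$, $m\ge n+2$ there are counterexamples over every $K$.
* (b) If $m=n$, the answer to the question is yes.
* (c) If $m\le2$, the answer to the question is yes.

Thus $3$ is the smallest dimension of $X$ in a counterexample. The case $m=n+1\ge3$, and the variant where "dense" is replaced by "all $s$ in a dense open set", are not settled here.

Two more standard facts are needed.

**Fact 7 (changing models).** Let $A\subset A'\subset K$ be finitely generated domains and $\Delta$ a dense set of closed points of $\operatorname{Spec}A$. Then the closed points of $\operatorname{Spec}A'$ over $\Delta$ are dense, and geometric fibers over them do not change. Hence one may always enlarge $A$ and shrink $\operatorname{Spec}A$. If some model of $Y$ has no globally F-regular fiber over any closed point, $Y$ is not of globally F-regular type.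

*Proof.* By generic flatness every nonempty open set of $\operatorname{Spec}A'$ contains a nonempty open $O$ with open image in $\operatorname{Spec}A$. The image meets $\Delta$, say in $s$, and the nonempty fiber of $O$ over $s$ has a closed point, which is closed in $\operatorname{Spec}A'$. Residue fields at closed points are finite, so their algebraic closures agree. For the last claim, two models become isomorphic over some larger finitely generated $A''\subset K$. A dense set of closed points with globally F-regular fibers for one of them would give a closed point of $\operatorname{Spec}A''$ whose fiber is globally F-regular, and this is also a fiber of the other model. $\square$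

**Fact 8 (Chevalley, EGA II 6.7.1).** If $V'\to V$ is finite and surjective, $V$ noetherian and $V'$ affine, then $V$ is affine.

## 4. Torsors over a curve that covers an elliptic curve

For $X\to E$ with $E$ elliptic, one way to make the reductions of $X$ globally F-regular is to make them regular and affine (Fact 2). But in characteristic $0$ the splitting forces $H^1(X,\mathcal O_X)\neq0$ when $f$ is affine. So $X$ must be non-affine in characteristic $0$ and affine modulo infinitely many $p$. We look for $X$ among torsors.

**Definition (torsor).** Let $S$ be a vector bundle on a curve $C$ and $c\in H^1(C,S)$ with cocycle $c_{ij}$. The *$S$-torsor* $\tau:T_c\to C$ is glued from the total spaces of $S|_{U_i}$ by the translations by $c_{ij}$.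

Translations do not change leading forms. So $\mathcal A=\tau_*\mathcal O_{T_c}$ is filtered by degree along the fibers, with
$$\mathcal A_{\le0}=\mathcal O_C,\qquad \mathcal A_{\le r}/\mathcal A_{\le r-1}\cong\operatorname{Sym}^r(S^\vee).\tag{1}$$
We use: $T_c\to C$ is affine; it has a section iff $c=0$; it commutes with base change $C'\to C$; $-1$ on $S$ gives $T_c\cong T_{-c}$ over $C$; a map $\theta:S\to Q$ induces $T_c\to T_{\theta(c)}$ over $C$. If $0\to S\to V\to L\to0$ is exact and $s\in H^0(C,L)$, the preimage in the total space of $V$ of the section $s$ of $L$ (the local lifts of $s$) is the $S$-torsor of class $\pm\delta(s)$.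

*Example.* On $\mathbb P^1$ with coordinates $x_0,x_1$, the sequence $0\to\mathcal O\xrightarrow{(x_0,x_1)}\mathcal O(1)^2\to\mathcal O(2)\to0$ does not split. Its splittings exist locally and form an $\mathcal O(-2)$-torsor: the retractions $(\alpha,\beta)\in\mathcal O(-1)^2$ with $\alpha x_0+\beta x_1=1$. Projectivizing $(\alpha,\beta)$ identifies it with the complement of $\{\alpha x_0+\beta x_1=0\}$ in $\mathbb P^1\times\mathbb P^1$, i.e. of the diagonal after an automorphism of one factor, which is affine.

**Lemma 9 (splitting criterion).** Let $\operatorname{char}K=0$, let $\pi:C\to E$ be a finite surjective morphism of smooth projective curves over $K$, geometrically connected, with $E$ of genus one. Let $S$ be a vector bundle on $C$ with $H^0(C,\operatorname{Sym}^rS^\vee)=0$ for all $r\ge1$, and $\tau:T\to C$ any $S$-torsor. Then $\mathcal O_E\to(\pi\tau)_*\mathcal O_T$ splits.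

*Proof.* The purpose of going down to $E$ is that $\omega_E\cong\mathcal O_E$, so that Serre duality turns extension groups into the groups assumed to vanish. Put $\mathcal N_r=\pi_*\mathcal A_{\le r}$; then $(\pi\tau)_*\mathcal O_T=\bigcup_r\mathcal N_r$. Since $\pi$ is finite and flat, $P_r=\mathcal N_r/\mathcal N_{r-1}=\pi_*\operatorname{Sym}^rS^\vee$ is a vector bundle on $E$. For $r\ge1$
$$\operatorname{Ext}^1(P_r,\mathcal O_E)=H^1(E,P_r^\vee)\cong H^0(E,P_r)^\vee=H^0(C,\operatorname{Sym}^rS^\vee)^\vee=0 .$$
So every homomorphism $\mathcal N_{r-1}\to\mathcal O_E$ extends to $\mathcal N_r$. Start with $\frac1{\deg\pi}\operatorname{Tr}:\mathcal N_0=\pi_*\mathcal O_C\to\mathcal O_E$, which sends $1$ to $1$, and extend inductively. $\square$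

Next we need a criterion for affineness. It is available for line bundles.

**Lemma 10 (negative line bundles).** Let $C$ be a smooth projective curve of genus $g$ over an algebraically closed field $k$, $Q$ a line bundle of degree $-\delta<0$, $\kappa\in H^1(C,Q)$. If $\operatorname{char}k=0$ let $\kappa\ne0$; if $\operatorname{char}k=p$ let $F^{i*}\kappa\ne0$ for all $i\ge0$. Then $T_\kappa$ is affine.

*Proof.* **Step 1: compactify $T_\kappa$.** Let $0\to\mathcal O\to W\to Q^{-1}\to0$ be the extension of class $\kappa$, and let $\mathbb P(W)$ parametrize rank one quotients of $W$. The composite $\mathcal O\to W\to\mathcal O_{\mathbb P(W)}(1)$ vanishes exactly where the quotient factors through $Q^{-1}$, that is, on the section $\Sigma=\mathbb P(Q^{-1})$. So $\Sigma\in|\mathcal O_{\mathbb P(W)}(1)|$ and $\Sigma^2=\deg W=\delta>0$. The complement of $\Sigma$ parametrizes retractions $W\to\mathcal O$ of $\mathcal O\to W$. These form a torsor under $\mathcal Hom(Q^{-1},\mathcal O)=Q$ of class $\pm\kappa$. So $T_\kappa\cong\mathbb P(W)\setminus\Sigma$.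

**Step 2: reduce to the absence of complete curves.** If every irreducible curve meets $\Sigma$, then, as $\Sigma^2>0$, $\Sigma$ is ample by Nakai–Moishezon, and its complement is affine. So suppose that $\Gamma\subset T_\kappa$ is a complete irreducible curve. It dominates $C$, because fibers of $\mathbb P(W)\to C$ meet $\Sigma$.

**Step 3: make $\Gamma\to C$ separable (only for $\operatorname{char}k=p$).** Replace $\kappa$ by $F^{i*}\kappa$, $Q$ by $Q^{p^i}$, and $\Gamma$ by $\Gamma_i=(\Gamma\times_{C,F^i}C)_{\rm red}\subset T_{F^{i*}\kappa}$. The hypotheses persist. $\Gamma_i$ is irreducible, since $F^i$ is a universal homeomorphism, and finite over $C$, hence complete. Reading $F^i$ on function fields as the inclusion $k(C)\subset k(C)^{1/p^i}$, the function field of $\Gamma_i$ is the compositum $k(\Gamma)k(C)^{1/p^i}$ over $k(C)^{1/p^i}$. Let $L$ be the separable closure of $k(C)$ in $k(\Gamma)$; then $k(\Gamma)\subset L^{1/p^i}$ for $i\gg0$. Also $L^{1/p^i}=L\,k(C)^{1/p^i}$, as both have degree $[L:k(C)]$ over $k(C)^{1/p^i}$ by separability of $L$. So the compositum is $L\,k(C)^{1/p^i}$, separable over $k(C)^{1/p^i}$.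

**Step 4: compare genera.** Let $a\ge1$ be the degree of $\Gamma\to C$ and write $\Gamma\equiv a\Sigma+b\phi$ with $\phi$ a fiber. From $\Gamma\cdot\Sigma=0$ we get $b=-a\delta$ and $\Gamma^2=a^2\delta+2ab=-a^2\delta$. The canonical class is $\equiv-2\Sigma+(2g-2+\delta)\phi$ (intersect with $\phi$, and use adjunction on $\Sigma\cong C$). So its degree on $\Gamma$ is $a(2g-2+\delta)$. Adjunction on $\Gamma$, and Hurwitz for the normalization of $\Gamma$ over $C$, give
$$a(2g-2+\delta)-a^2\delta=2p_a(\Gamma)-2\ \ge\ a(2g-2).$$
So $a\ge a^2$, and $a=1$. Then $\Gamma\to C$ is finite and birational onto a normal curve, hence an isomorphism. So the torsor has a section and its class is $0$, a contradiction. $\square$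

**Rank one is not enough.** The first thing to try is a line bundle $S=Q$ on $C$, a class $\kappa$, and $T_\kappa\to C\to E$. It cannot work, for the following reasons.

* If $\kappa=0$, there is a section, so $T_\kappa$ and all its reductions contain a complete curve and are not affine.
* If $\deg Q>0$, then by (1) the only functions on a reduction are constants, so it is not affine.
* If $\deg Q=0$, then by (1) $h^0(\mathcal A_{\le r})\le r+1$ on each reduction. An affine surface has two algebraically independent functions. If they lie in $\mathcal A_{\le a}$, their monomials of degree $\le r/a$ give quadratically many independent elements of $H^0(\mathcal A_{\le r})$. So no reduction is affine.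
* If $\deg Q<0$ and $\kappa\ne0$, then $T_\kappa$ is affine in characteristic $0$, by Lemma 10 over $\overline K$. So $H^1(E,(\pi\tau)_*\mathcal O)=0$ and $\mathcal O_E$ is not a summand.

The obstacle is that a line bundle carries its degree along unchanged: it is either negative in all characteristics or in none.

**A bundle that Frobenius breaks.** Take $S$ of rank $2$ and degree $0$. Suppose that modulo $p$ there is an exact sequence $0\to Q^{-1}\to F^*S\xrightarrow{\theta}Q\to0$ with $\deg Q<0$, and that $\kappa=\theta(F^*c)$ satisfies the hypothesis of Lemma 10. Then $T_\kappa$ is affine, $T_{F^*c}\to T_\kappa$ is an affine morphism, and $T_{F^*c}=T_c\times_{C,F}C\to T_c$ is finite and surjective. So $T_c$ is affine by Chevalley. Suppose moreover that $\deg Q$ stays *fixed* while $p\to\infty$. Then $S^\vee$ in characteristic $0$ cannot contain a line bundle $M$ of degree $\ge0$, even after a finite cover: the reduction of $M$, pulled back by Frobenius, has degree $p\deg M$ inside a bundle built from two pieces of bounded degree. This gives the vanishing needed in Lemma 9. So the same exact sequence makes the reductions affine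 and the characteristic $0$ splitting possible.

To check that a class survives all powers of Frobenius we use:

**Lemma 11.** Let $C$ be a smooth projective curve of genus $g$ over an algebraically closed field of characteristic $p$, $Q$ a line bundle with $p\deg Q+2g-2<0$. Then $F^*:H^1(C,Q)\to H^1(C,Q^p)$ is injective.

*Proof.* Tensor $0\to\mathcal O\to F_*\mathcal O\to F_*\mathcal O/\mathcal O\to0$ with $Q$; the kernel is the image of $H^0(Q\otimes F_*\mathcal O/\mathcal O)$. The kernel of $d:F_*\mathcal O\to F_*\omega_C$ is the sheaf of $p$-th powers, so $F_*\mathcal O/\mathcal O\hookrightarrow F_*\omega_C$. Hence the group embeds in $H^0(Q\otimes F_*\omega_C)=H^0(Q^p\otimes\omega_C)=0$. $\square$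

## 5. A rank two bundle on the Fermat curve of degree nine

Let $A=\mathbb Z[1/3]$, $R=A[x,y,z]/(x^9+y^9+z^9)$ and $C=\operatorname{Proj}R$. It is smooth over $A$ with geometrically connected fibers of genus $28$; on fibers $\deg\mathcal O_C(1)=9$ and $\omega_C=\mathcal O_C(6)$. Let $E=\operatorname{Proj}A[a_1,a_2,a_3]/(a_1^3+a_2^3+a_3^3)$, smooth over $A$ with fibers of genus one, and
$$\pi:C\to E,\qquad[x:y:z]\mapsto[x^3:y^3:z^3],$$
a finite surjective morphism. Put
$$0\to S\to\mathcal O_C(1)^3\xrightarrow{(x^2,y^2,z^2)}\mathcal O_C(3)\to0,\qquad c=\delta(xyz)\in H^1(C,S).\tag{2}$$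
$S$ has rank $2$ and $\det S\cong\mathcal O_C$. Let
$$\tau:T=\{x^2u+y^2v+z^2w=xyz\}\to C$$
be the preimage of the section $xyz$ in the total space of $\mathcal O_C(1)^3$, where $u,v,w$ are the fiber coordinates. It is the $S$-torsor of class $\pm c$, Zariski locally $C\times\mathbb A^2$. So $T$ is smooth over $A$ of relative dimension $3$ with geometrically integral fibers, in particular $A$-flat, and all this commutes with base change on $A$. We take
$$X=T_K,\qquad f=\pi\tau:X\to E_K .$$
$X$ is a smooth, hence normal, threefold, and $f$ is affine and surjective.

**The prime $5$ by hand.** Modulo $5$, $F^*S$ is the kernel of $(x^{10},y^{10},z^{10}):\mathcal O(5)^3\to\mathcal O(15)$. The identity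
$$x^{10}\cdot yz+y^{10}\cdot xz+z^{10}\cdot xy=xyz(x^9+y^9+z^9)=0$$
shows that $\sigma=(yz,xz,xy)$ is a map $\mathcal O(3)\to F^*S$. It vanishes nowhere: a zero would have two vanishing coordinates, hence, on $C$, all three. So $F^*S$, of degree $0$, contains $\mathcal O(3)$, of degree $27$, with quotient $\mathcal O(-3)$. The computation in Step 3 of Proposition 15 gives $\kappa=[z^5x^{-4}y^{-4}]\neq0$.

For a general prime one needs $2p=9h+1$ for an integer $h$, in order to use the equation of $C$ in the same way. This means $p\equiv5\pmod9$, i.e. $p\equiv5\pmod{18}$ for odd $p$. One then needs a relation of degree as small as possible between $\xi^h,\eta^h,\zeta^h$, where $\xi+\eta+\zeta=0$.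

## 6. The sequence $0\to\mathcal O(3)\to F^*S\to\mathcal O(-3)\to0$ for $p\equiv5\pmod{18}$

Write $p=9j+5$. Then $j$ is even, $j=2\mu$. Put $h=2j+1$, so $2p=9h+1$. For $p=5$ we have $j=0$, $h=1$.

**Lemma 12 (a relation of degree $j$).** In $\mathbb Z[\xi,\eta]$ let $\zeta=-(\xi+\eta)$ and
$$e=\sum_{i=0}^j(-1)^i\binom{j+i}{j}\binom{2j-i}{j}\xi^i\eta^{j-i}.$$
There are homogeneous $f_1,f_2$ of degree $j$ with $f_1\xi^h+f_2\eta^h+e\zeta^h=0$.

*Proof.* We have $\zeta^h=-(\xi+\eta)^{2j+1}$. A monomial $\xi^\alpha\eta^{3j+1-\alpha}$ is divisible by $\xi^h$ if $\alpha\ge2j+1$, and by $\eta^h$ if $\alpha\le j$. So we must show that its coefficient in $e(\xi+\eta)^{2j+1}$ vanishes for $j+1\le\alpha\le2j$. Writing binomials as factorials, this coefficient is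
$$\sum_i(-1)^i\tbinom{j+i}{j}\tbinom{2j-i}{j}\tbinom{2j+1}{\alpha-i}=\frac{(2j+1)!}{(j!)^3}\sum_{i=0}^j(-1)^i\binom ji\cdot\frac{(2j-i)!}{(\alpha-i)!}\cdot\frac{(j+i)!}{(2j+1-\alpha+i)!}.$$
The last two factors are polynomials in $i$ of degrees $2j-\alpha$ and $\alpha-j-1$, of total degree $j-1$. The sum is, up to sign, a $j$-th finite difference of a polynomial of degree $<j$, hence $0$. $\square$

*Example, $j=2$ ($p=23$, $h=5$).* $e=6\xi^2-9\xi\eta+6\eta^2$. In $e(\xi+\eta)^5$ the coefficient of $\xi^3\eta^4$ is $60-90+30=0$ and that of $\xi^4\eta^3$ is $30-90+60=0$. One reads off $f_1=6\xi^2+21\xi\eta+21\eta^2$, $f_2=21\xi^2+21\xi\eta+6\eta^2$.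

**Lemma 13 (the number that controls $\kappa$).** The coefficient $N_j$ of $\xi^j\eta^j$ in $e\cdot(\xi+\eta)^j$ is $(-1)^\mu(3\mu)!/(\mu!)^3$. In particular $p\nmid N_j$.

*Proof.* By definition $N_j=\sum_i(-1)^i\binom ji\binom{j+i}j\binom{2j-i}j$. The aim is to turn this into $\sum_i(-1)^i\binom ji^3$. Write $[t^n]$ for the coefficient of $t^n$. Since $\binom{2j-i}j=[t^{j-i}](1-t)^{-j-1}$,
$$N_j=[t^j](1-t)^{-j-1}\sum_i\binom ji\binom{j+i}j(-t)^i.$$
By termwise differentiation, Taylor's formula, and expansion in powers of $s$,
$$\sum_i\tbinom ji\tbinom{j+i}jX^i=\tfrac1{j!}\tfrac{d^j}{dX^j}\big(X^j(1+X)^j\big)=[s^j](s+X)^j(s+X+1)^j=\sum_i\tbinom ji^2X^i(1+X)^{j-i}.$$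
Put $X=-t$. Then
$$N_j=\sum_i(-1)^i\binom ji^2[t^{j-i}](1-t)^{-i-1}=\sum_i(-1)^i\binom ji^3 .$$
Dixon's identity gives the stated value for $j=2\mu$. (For $j=2$: $1-8+1=-6=-3!$, which is also the middle coefficient of $(6\xi^2-9\xi\eta+6\eta^2)(\xi+\eta)^2$.) Finally $3\mu<18\mu+5=p$, so $p\nmid(3\mu)!$. $\square$

From here to the end of Section 7, $k=\overline{\mathbb F}_p$ with $p\equiv5\pmod{18}$, and all objects are reduced to $k$.

**Lemma 14 (no common zeros).** Over $k$: $f_1,f_2,e$ have no common zero on $\mathbb P^1$, and $\xi\nmid f_1$, $\eta\nmid f_2$, $\zeta\nmid e$.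

*Proof.* **Step 1: nonvanishing.** The coefficient of $\eta^j$ in $e$ is $\binom{2j}j$, prime to $p$ as $2j<p$. So $e\ne0$. If $f_1=0$, then $f_2\eta^h=-e\zeta^h$ gives $\eta^h\mid e$, impossible as $j<h$; likewise $f_2\ne0$. So $F_1=f_1\xi^h$, $F_2=f_2\eta^h$, $F_3=e\zeta^h$ are nonzero, homogeneous of degree $D=3j+1$, with $0<D<p$ and $F_1+F_2+F_3=0$.

**Step 2: a Jacobian detects extra divisibility.** Let $J=\partial_\xi F_1\,\partial_\eta F_2-\partial_\eta F_1\,\partial_\xi F_2$. As $\sum F_i=0$, $J$ is also the Jacobian of $(F_2,F_3)$ and of $(F_3,F_1)$. Since $\xi^h\mid F_1$, $\eta^h\mid F_2$, $\zeta^h\mid F_3$, the pairwise coprime $\xi^{h-1},\eta^{h-1},\zeta^{h-1}$ divide $J$. Their product $(\xi\eta\zeta)^{2j}$ has degree $6j$, which is $2D-2$, the degree of $J$ if $J\neq0$. Euler's identity $DF_i=\xi\partial_\xi F_i+\eta\partial_\eta F_i$ gives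
$$\eta J=D(F_2\,\partial_\xi F_1-F_1\,\partial_\xi F_2),\qquad\xi J=D(F_1\,\partial_\eta F_2-F_2\,\partial_\eta F_1).\tag{3}$$

**Step 3: $J\ne0$.** If $J=0$, then, $D$ being invertible in $k$, (3) says that both partial derivatives of $F_1/F_2$ vanish. So $F_1/F_2\in k(\xi,\eta)^p$, say $F_1s^p=F_2r^p$ with $r,s$ coprime polynomials. Then $r^p\mid F_1$ and $s^p\mid F_2$, and $D<p$ makes $r,s$ constant. So $f_1\xi^h$ is a nonzero multiple of $f_2\eta^h$, and $\eta^h\mid f_1\ne0$, contradicting $\deg f_1=j<h$. Hence $J=\lambda(\xi\eta\zeta)^{2j}$ with $\lambda\in k^*$.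

**Step 4: conclusions.** If $\xi\mid f_1$, then $\xi^{h+1}\mid F_1$ and $\xi^h=\xi^{2j+1}$ divides $J$, a contradiction. The same argument with $F_2$, $F_3$ gives $\eta\nmid f_2$, $\zeta\nmid e$. A common zero of $f_1,f_2,e$ gives a common linear factor $\ell$, which by what was just shown is not proportional to $\xi$, $\eta$ or $\zeta$. As $\ell\mid F_1$ and $\ell\mid F_2$, (3) gives $\ell\mid\eta J$, so $\ell\mid J=\lambda(\xi\eta\zeta)^{2j}$, a contradiction. $\square$

**Proposition 15.** There is an exact sequence on $C$
$$0\to\mathcal O_C(3)\xrightarrow{\sigma}F^*S\xrightarrow{\theta}\mathcal O_C(-3)\to0,\tag{4}$$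
and $\kappa:=\theta(F^*c)\in H^1(C,\mathcal O_C(-3))$ is nonzero.

*Proof.* **Step 1: the subbundle.** $F^*S$ is the kernel of $\mathbf a=(x^{2p},y^{2p},z^{2p}):\mathcal O(p)^3\to\mathcal O(3p)$, and $F^*c=\delta(\gamma)$ with $\gamma=x^py^pz^p$. Substitute $\xi=x^9$, $\eta=y^9$, so that $\zeta=z^9$ on $C$, and put
$$\sigma=(f_1yz,\ f_2xz,\ e\,xy)\in H^0(C,\mathcal O(9j+2)^3)=H^0(C,\mathcal O(p-3)^3).$$
Since $2p=9h+1$, we have $x^{2p}=x\xi^h$ and so on. So $\mathbf a\cdot\sigma=xyz(f_1\xi^h+f_2\eta^h+e\zeta^h)=0$. Thus $\sigma$ is a map $\mathcal O(3)\to F^*S$. It vanishes nowhere. Where $xyz\ne0$, this is the first part of Lemma 14. Where $x=0$ we have $y,z\ne0$, and $f_1yz\neq0$ because $\xi\nmid f_1$. For $y=0$ use $\eta\nmid f_2$ in the second entry, for $z=0$ use $\zeta\nmid e$ in the third.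

**Step 2: the quotient.** The bundle $F^*S=\mathbf a^\perp$ has rank $2$, and $\mathbf a$ vanishes nowhere. The cross product of a local basis of $\mathbf a^\perp$ is nowhere zero and orthogonal to $\mathbf a^\perp$, so it is a unit times $\mathbf a$. Hence for $u\in F^*S$ we can write $u\times\sigma=\theta(u)\,\mathbf a$ with $\theta(u)\in\mathcal O(p+(p-3)-2p)=\mathcal O(-3)$. As $\sigma$ vanishes nowhere, it is locally part of a basis of $\mathbf a^\perp$. So $\theta$ is surjective with kernel $\sigma(\mathcal O(3))$.

**Step 3: the class.** Use the cover $D_+(x),D_+(y)$ of $C$. Lifts of $\gamma$ are $(\gamma/x^{2p},0,0)$ and $(0,\gamma/y^{2p},0)$, so $F^*c$ is given by $u=(-\gamma/x^{2p},\gamma/y^{2p},0)$. The third coordinate of $u\times\sigma$ is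
$$-\frac{\gamma\,(y^{2p}\sigma_2+x^{2p}\sigma_1)}{x^{2p}y^{2p}}=\frac{\gamma\,z^{2p}\sigma_3}{x^{2p}y^{2p}},$$
by $\mathbf a\cdot\sigma=0$. Divide by $z^{2p}$, the third coordinate of $\mathbf a$:
$$\kappa=\Big[\frac{\gamma\sigma_3}{x^{2p}y^{2p}}\Big]=\Big[\frac{z^p\,e(x^9,y^9)}{x^{p-1}y^{p-1}}\Big]=\Big[z^5\,\frac{e(x^9,y^9)\,(x^9+y^9)^j}{x^{9j+4}y^{9j+4}}\Big],$$
using $z^p=z^5(z^9)^j$ and that $j$ is even.

**Step 4: it is not zero.** We have $H^1(C,\mathcal O(-3))=(R_{xy}/(R_x+R_y))_{-3}$, with $R$ taken over $k$. Since $R=\bigoplus_{i=0}^8z^ik[x,y]$, the quotient has as a basis the $z^ix^ay^b$ with $0\le i\le8$, $a,b<0$, $i+a+b=-3$. A monomial $\xi^\alpha\eta^{2j-\alpha}$ of $e(\xi+\eta)^j$ contributes $z^5x^{9(\alpha-j)-4}y^{9(j-\alpha)-4}$. Both exponents are negative only for $\alpha=j$. So $\kappa=N_j[z^5x^{-4}y^{-4}]$, which is nonzero by Lemma 13. $\square$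

## 7. Affine reductions

**Proposition 16.** For $k=\overline{\mathbb F}_p$ and $p\equiv5\pmod{18}$, $T_k$ is affine and globally F-regular.

*Proof.* **Step 1: $\kappa$ survives Frobenius.** For $Q=\mathcal O_C(-3)^{p^i}$ we have $\deg Q=-27p^i$, and $p\deg Q+2g-2=-27p^{i+1}+54<0$. By Lemma 11 and $\kappa\ne0$, $F^{i*}\kappa\ne0$ for all $i$. So $T_\kappa$ is affine by Lemma 10.

**Step 2: from $T_\kappa$ up to $T_{F^*c}$.** The morphism $T_{F^*c}\to T_\kappa$ induced by $\theta$ is affine, since its source is affine over $C$ and its target is separated over $C$. So $T_{F^*c}$ is affine.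

**Step 3: from $T_{F^*c}$ down to $T_k$.** We have $T_{F^*c}\cong T_k\times_{C,F}C$, which is finite and surjective over $T_k$ because $F$ is. By Fact 8, $T_k$ is affine. It is regular, so it is globally F-regular by Fact 2. $\square$

## 8. Vanishing of $H^0(\operatorname{Sym}^rS^\vee)$ in characteristic $0$ and the proof of Theorem 5

**Proposition 17.** $H^0(C_K,\operatorname{Sym}^r(S^\vee))=0$ for all $r\ge1$.

*Proof.* Everything is defined over $\mathbb Q$, so by flat base change we may work over $\overline{\mathbb Q}$. Let $0\ne t$ be a section.

**Step 1: extract a line subbundle of degree $\ge0$.** Over the generic point $t$ is a binary form of degree $r$, and over a finite extension of the function field it is a product of linear forms. So there is a finite morphism $\psi:C'\to C$ of smooth projective connected curves, and line subbundles $M_1,\dots,M_r\subset\psi^*S^\vee$ (saturations of the lines spanned by the factors), such that $\psi^*t$ lies generically in the image of $M_1\otimes\cdots\otimes M_r\to\operatorname{Sym}^r\psi^*S^\vee$. Products of nonzero linear forms are nonzero, so this map is injective on fibers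 and its image is a subbundle. Hence $\psi^*t$ is a nonzero section of $M_1\otimes\cdots\otimes M_r$, and some $M=M_i$ has $\deg M\ge0$. Put $n=\deg\psi$.

**Step 2: reduce modulo a large $p$.** For a number field $L$ and an integer $n_0$ divisible by $3$ the data spread out over $\mathcal O_L[1/n_0]$: $C'$ smooth projective with geometrically connected fibers, $\psi$ finite locally free of degree $n$, $M\subset\psi^*S^\vee$ with locally free quotient. Degrees are constant in the family. Choose a prime $p\equiv5\pmod{18}$ with $p\nmid n_0$ and $p>27n$, and reduce to $k=\overline{\mathbb F}_p$ at a place above $p$.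

**Step 3: compare degrees.** Dualizing (4) gives $0\to\mathcal O_C(3)\to F^*S^\vee\to\mathcal O_C(-3)\to0$. Consider
$$M^p=F^*M\subset F^*\psi^*S^\vee=\psi^*F^*S^\vee\to\psi^*\mathcal O_C(-3).$$
The composite is zero, since $p\deg M\ge0>-27n$. So $M^p\subset\psi^*\mathcal O_C(3)$. Both are line subbundles (saturated) of $\psi^*F^*S^\vee$, hence equal, and $p\deg M=27n$. Thus $\deg M\ge1$ and $p\le27n$, a contradiction. $\square$

**Proof of Theorem 5.** $X=T_K$ is a normal threefold and $f=\pi\tau$ is affine and surjective (Section 5). (1) follows from Lemma 9, whose hypothesis is Proposition 17. (2) The model $T\to\operatorname{Spec}\mathbb Z[1/3]$ is flat, and its fibers over $p\equiv5\pmod{18}$ are affine and globally F-regular by Proposition 16. (3) Every closed geometric fiber of $E$ over $\mathbb Z[1/3]$ is a smooth curve of genus one, hence not globally F-regular by Fact 3; apply Fact 7. $\blacksquare$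

By Fact 4, for these $p$ the map $\mathcal O_{E_k}\to f_{k*}\mathcal O_{T_k}$ is not split. The splitting over $K$ reduces at none of them, as in the toy example of Section 3.

**Remark (a quotient of $T$).** A smaller threefold also works. Let $\mathcal M=\mathbb Z^3/\langle3(e_1-e_2),3(e_2-e_3)\rangle$ and put $\deg x=e_1$, $\deg y=e_2$, $\deg z=e_3$, $\deg u=e_2+e_3-e_1$, $\deg v=e_1+e_3-e_2$, $\deg w=e_1+e_2-e_3$. Both equations are homogeneous. The elements of total degree $0$ form the group $(\mathbb Z/3)^2\subset\mathcal M$, so $\mathcal B=f_*\mathcal O_T$ is a $(\mathbb Z/3)^2$-graded $\mathcal O_E$-algebra. Its part of degree $0$, $\mathcal B_0$, contains $\mathcal O_E$. Put $X'=\operatorname{Spec}_E\mathcal B_0$. It is $A$-flat and commutes with base change, because $\mathcal B_0$ is a direct summand of $\mathcal B$. The cube of a homogeneous element lies in $\mathcal B_0$. So $\mathcal B$ is integral, hence finite, over $\mathcal B_0$, which is of finite type by Artin–Tate, and $T\to X'$ is finite and surjective. On geometric fibers $X'$ is integral. It is also normal: if $q\in\operatorname{Frac}(\mathcal B_0)$ is integral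 over $\mathcal B_0$, then $q\in\mathcal B$ and $qd=n$ with $d\neq 0$ and $n$ in $\mathcal B_0$, and comparing degrees gives $q\in\mathcal B_0$. For $p\equiv5\pmod{18}$, $X'_k$ is affine by Fact 8 and globally F-regular by Fact 4 for $T_k\to X'_k$. A left inverse $\mathcal B_K\to\mathcal O_E$ restricts to $\mathcal B_{0,K}$.

## 9. Theorem 6(a) and (b): products, and generically finite maps

**Proof of Theorem 6(a).** With $f:X\to E$ as above take
$$X\times\mathbb A^{n-1}\times\mathbb A^{m-n-2}\to E\times\mathbb A^{n-1},$$
given by $f\times\mathrm{id}$ after forgetting the last factor. The dimensions are $m$ and $n$. A splitting is: evaluate at $0\in\mathbb A^{m-n-2}$, then apply the splitting of Theorem 5 tensored with $K[\mathbb A^{n-1}]$. For $p\equiv5\pmod{18}$ the reduction of the source is the regular affine variety $T_k\times\mathbb A^{m-3}$, globally F-regular by Fact 2. The reductions $E_k\times\mathbb A^{n-1}$ of the target are never globally F-regular, by Fact 3; apply Fact 7. $\blacksquare$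

For (b) and (c) let $f:X\to Y$ be as in the question, with left inverse $\varphi:f_*\mathcal O_X\to\mathcal O_Y$.

**Lemma 18 (normality).** $f$ is dominant, and $X$ and $Y$ are normal. For general $s$ the fiber $Y_s$ is normal.

*Proof.* $\mathcal O_Y\to f_*\mathcal O_X$ is injective and $X$ is reduced, so $f$ is dominant. Geometric normality of fibers is an open condition on $X_A$ (EGA IV 12.1.6). The image in $\operatorname{Spec}A$ of the bad locus is constructible and misses a dense set of closed points. A constructible set containing the generic point contains a nonempty open set, so the image misses the generic point, and $X$ is normal. Let $V\subset Y$ be affine open and $\alpha,\beta\in H^0(V,\mathcal O)$ with $\alpha/\beta$ integral over $H^0(V,\mathcal O)$. As $X$ is normal, $\alpha=\beta r'$ with $r'\in H^0(f^{-1}V,\mathcal O)$. Hence $\alpha=\varphi(\beta r')=\beta\varphi(r')$, so $\alpha/\beta=\varphi(r')$ is regular. In characteristic $0$ normality is geometric, so it passes to general fibers of models. $\square$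

If $n=0$ then $Y=\operatorname{Spec}K$, and the answer is yes. The next lemma says that a splitting forbids poles along a whole divisor lying over a divisor of $Y$.

**Lemma 19 (no splitting with a pole).** Let $R$ be a discrete valuation ring with fraction field $\kappa$ of characteristic $0$, $\kappa'/\kappa$ finite, $N$ the integral closure of $R$ in $\kappa'$ (a semilocal principal ideal domain, finite over $R$), $\mathfrak P=(\varpi)$ a maximal ideal of $N$. There is no $R$-linear $\varphi:N[1/\varpi]\to R$ with $\varphi(1)\ne0$.

*Proof.* Such a $\varphi$ extends to a $\kappa$-linear map $\kappa'\to\kappa$, so $\varphi=\operatorname{Tr}(q\,\cdot)$ with $q\ne0$. For all $i$, $\operatorname{Tr}(q\varpi^{-i}N)\subset R$. So $q\varpi^{-i}$ lies in the fractional ideal $\{w:\operatorname{Tr}(wN)\subset R\}$, on which the valuation $v_{\mathfrak P}$ is bounded below, a contradiction for $i\gg0$. $\square$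

**Proof of Theorem 6(b).** Let $m=n$. The plan is to show that $X$ agrees with the normalization of $Y$ in $K(X)$ up to codimension two; that normalization is finite over $Y$, where reduction modulo $p$ works.

**Step 1: set-up.** As $f$ is dominant and $m=n$, $K(X)/K(Y)$ is finite. Let $\nu:\tilde Y\to Y$ be the normalization of $Y$ in $K(X)$, a finite morphism, and $g:X\to\tilde Y$ the induced birational morphism ($X$ is normal). Over an affine open $V=\operatorname{Spec}R\subset Y$ let $N=H^0(\nu^{-1}V,\mathcal O)$ and $R'=H^0(f^{-1}V,\mathcal O)\supset N$, inside $K(X)$.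

**Step 2: $X$ has no more functions than $\tilde Y$, i.e. $R'=N$.** Otherwise $R'\not\subset N_{\mathfrak P}$ for some height one prime $\mathfrak P$ of $N$, as $N=\bigcap N_{\mathfrak P}$. Let $\mathfrak p=\mathfrak P\cap R$, of height one by going down. $N_{\mathfrak p}$ is a semilocal principal ideal domain; let $\mathfrak PN_{\mathfrak p}=(\varpi)$. An element of $R'$ outside $N_{\mathfrak P}$, in lowest terms, is $a/b$ with $a,b\in N_{\mathfrak p}$ coprime and $\varpi\mid b$. Writing $ra+sb=1$ with $r,s\in N_{\mathfrak p}$ we get $1/b=r(a/b)+s\in R'_{\mathfrak p}$, so $1/\varpi\in R'_{\mathfrak p}$. Then $\varphi_{\mathfrak p}$ restricted to $N_{\mathfrak p}[1/\varpi]$, with $\varphi(1)=1$, contradicts Lemma 19.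

**Step 3: every codimension one point of $\tilde Y$ lies in $g(X)$.** Suppose that the height one prime $\mathfrak P$ of some $N$ does not. The constructible set $g(f^{-1}V)\cap V(\mathfrak P)$ misses the generic point of $V(\mathfrak P)$, so it lies in a proper closed subset $B_0\subset V(\mathfrak P)$. Pick $0\ne a\in\mathfrak P$. Let $\mathfrak P'$ run through the finitely many other height one primes containing $a$. A product of high powers of elements of the sets $\mathfrak P'\setminus\mathfrak P$ gives $c'\notin\mathfrak P$ with $v_{\mathfrak P'}(c')\ge v_{\mathfrak P'}(a)$ for all these $\mathfrak P'$. Then $q=c'/a$ has a pole along $\mathfrak P$ and is regular on $\operatorname{Spec}N\setminus V(\mathfrak P)$, by normality. Pick $b$ in the ideal of $B_0$, $b\notin\mathfrak P$. On $f^{-1}V$ the poles of $q$ lie on finitely many prime divisors contained in $g^{-1}(V(\mathfrak P))=g^{-1}(B_0)$, where $b$ vanishes. So $b^iq\in R'$ for $i\gg0$, as $X$ is normal. But $b^iq\notin N_{\mathfrak P}$, contradicting $R'=N$.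

**Step 4: $X$ contains a big open subset of $\tilde Y$.** At a point $x_0\in X$ over such a $\mathfrak P$ the local ring $\mathcal O_{X,x_0}$ dominates the discrete valuation ring $N_{\mathfrak P}$ in the same field, so they are equal. The local ring at $x_0$ of its fiber is then the residue field of $\mathfrak P$, so $x_0$ is isolated in its fiber and $g$ is quasi-finite at $x_0$. Let $U\subset X$ be the open locus where $g$ is quasi-finite. By Zariski's main theorem $U\to\tilde Y$ is an open immersion. Its image contains all codimension one points, so the complement has codimension $\ge2$.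

**Step 5: reduce modulo $p$.** Enlarge $A$ and shrink. For $s$ in a dense set $X_s$ is globally F-regular, hence so is $U_s$ by Fact 1. Its complement in the normal $\tilde Y_s$ has codimension $\ge2$, so $\tilde Y_s$ is globally F-regular by Fact 1. The sheaf $\nu_*\mathcal O_{\tilde Y}$ is coherent, so $\frac1{\deg\nu}\operatorname{Tr}:\nu_*\mathcal O_{\tilde Y}\to\mathcal O_Y$ reduces to a splitting of $\mathcal O_{Y_s}\to\nu_*\mathcal O_{\tilde Y_s}$ for general $s$. By Fact 4 the normal variety $Y_s$ is globally F-regular. $\blacksquare$

## 10. Theorem 6(c): surfaces mapping to curves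

Two lemmas on surfaces over $k=\overline{\mathbb F}_p$ are needed. The first says that global F-regularity forces exceptional curves to be rational.

**Lemma 20.** Let $V$ be a globally F-regular surface over $k=\overline{\mathbb F}_p$ and $h:W\to V$ a proper birational morphism, $W$ smooth, such that the exceptional curves have negative definite intersection matrix. Then every exceptional curve is isomorphic to $\mathbb P^1$.

*Proof.* By Fact 1 we may assume that $V$ is affine and $h$ is an isomorphism outside one point $x$ under an exceptional curve. Let $E=h^{-1}(x)_{\rm red}$, a connected curve with components $E_i$, and $j:W\setminus E\to W$ the inclusion, an affine morphism since $E$ is a Cartier divisor.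

**Step 1: $H^1(W,\mathcal O_W)\to H^1(W\setminus E,\mathcal O)$ is injective.** The target is $H^1(W,j_*\mathcal O)$ with $j_*\mathcal O=\varinjlim\mathcal O_W(G)$ over effective $G$ supported on $E$. So the kernel is a quotient of $\varinjlim H^0(\mathcal O_W(G)/\mathcal O_W)$, and each term is $0$. Indeed, if $G\ne0$ then $G^2<0$, so some component $E_i$ of $G$ has $G\cdot E_i<0$. In
$$0\to\mathcal O_W(G-E_i)/\mathcal O_W\to\mathcal O_W(G)/\mathcal O_W\to\mathcal O_{E_i}(G)\to0$$
the last term has negative degree and no global sections. Induct on $G$.

**Step 2: $H^1(W,\mathcal O_W)=0$.** $H^1(W,\mathcal O_W)=H^0(V,R^1h_*\mathcal O_W)$ is supported at $x$, so it is killed by a power of $\mathfrak m_x$. Choose $0\ne d$ in that power. Global F-regularity with $D=\operatorname{div}(d)$ gives $e$ such that $\mathcal O_V\to F^e_*\mathcal O_V$, $1\mapsto F^e_*d$, splits. So $\beta\mapsto d\,F^e(\beta)$ is injective on $H^1(V\setminus x,\mathcal O)=H^1(W\setminus E,\mathcal O)$. If $\beta$ is in the image of $H^1(W,\mathcal O_W)$, so is $F^e(\beta)$, since restriction commutes with Frobenius. So $dF^e(\beta)=0$ and $\beta=0$. With Step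 1, $H^1(W,\mathcal O_W)=0$.

**Step 3: conclude.** The fibers of $h$ have dimension $\le1$ and $V$ is affine, so $H^2(W,\cdot)=0$ on coherent sheaves. So $H^1(E_i,\mathcal O_{E_i})$ is a quotient of $H^1(W,\mathcal O_W)=0$, and the integral projective curve $E_i$ is $\mathbb P^1$. $\square$

The second lemma produces contractions.

**Lemma 21 (Artin).** Let $Z$ be a smooth projective surface over $k=\overline{\mathbb F}_p$ and $G_1,\dots,G_l$ irreducible curves with negative definite intersection matrix. There is a birational morphism $Z\to Z''$ to a normal projective surface which contracts each $G_i$ to a point and is an isomorphism outside $\bigcup G_i$.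

*Proof.* **Step 1: a divisor orthogonal to the $G_i$.** Let $H$ be very ample. By nondegeneracy there is a rational $G=\sum a_iG_i$ with $G\cdot G_i=-H\cdot G_i<0$ for all $i$. All $a_i>0$: write $G=G_+-G_-$ without common components. If $G_-\ne0$ then $G_-\cdot G=G_-\cdot G_+-G_-^2>0$, contradicting $G\cdot G_i<0$. So $G$ is effective, and $a_i=0$ would give $G\cdot G_i\ge0$. Replace $H$ by a multiple so that $G$ is integral, and put $L=H+G$. Then $L\cdot G_i=0$.

**Step 2: a multiple of $L$ is trivial near the curves.** The bundle $\mathcal O_G(-G)$ is ample, so there is $j_0\ge1$ with $H^1(G,\mathcal O_G(-jG))=0$ for $j\ge j_0$. A line bundle of degree $0$ on every component of a projective scheme of dimension one over $\overline{\mathbb F}_p$ is torsion: it is a point of $\operatorname{Pic}^0$, a group scheme of finite type, so it lies in a finite group of points over a finite field. So there is $t\ge1$ with $tL|_{j_0G}$ trivial.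

**Step 3: a multiple of $L$ is base point free.** Let $n\gg0$ with $t\mid n$. Then $H^1(Z,nL-nG)=H^1(Z,nH)=0$. The sequences
$$0\to\mathcal O(nL-(j+1)G)\to\mathcal O(nL-jG)\to\mathcal O_G(-jG)\to0,\qquad j=n-1,\dots,j_0,$$
give $H^1(Z,nL-j_0G)=0$. So $H^0(Z,nL)\to H^0(j_0G,\mathcal O_{j_0G})$ is surjective, and $nL$ has a section without zeros on $\bigcup G_i$. Multiplying $H^0(Z,nH)$ by the canonical section of $nG$ gives sections of $nL$ which separate points and tangent vectors outside $\bigcup G_i$. So $nL$ is base point free, and its morphism is birational onto its image.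

**Step 4: contract.** Take the Stein factorization $Z\to Z''$. It contracts exactly the curves orthogonal to $L$, i.e. the $G_i$, since for other curves $L\cdot\Gamma\ge H\cdot\Gamma>0$. Fibers are connected, so a point outside $\bigcup G_i$ is a whole fiber. By Zariski's main theorem the morphism is an isomorphism there. $\square$

**Proof of Theorem 6(c).** **Step 1: reduce to a curve of genus $\ge1$.** We have $n\le m\le2$. By (b) and the case $n=0$ we may assume $m=2$, $n=1$. By Lemma 18, $Y$ is a smooth curve. If $Y$ is affine, its general reductions are regular and affine, and Fact 2 applies. If $Y$ is projective of genus $0$, its general reductions are $\mathbb P^1$, globally F-regular by Section 2. Suppose now that $Y$ is projective of genus $\ge1$; we derive a contradiction. We may assume $K$ algebraically closed, as the same model works and the splitting base changes. We may remove the finite set $\operatorname{Sing}X$: $f_*\mathcal O_X$ is unchanged by normality, and Fact 1 applies to the reductions. So $X$ is smooth.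

**Step 2: compactify.** By Nagata's theorem, resolution, and blowing up isolated boundary points, there are a smooth projective surface $Z\supset X$ with $X=Z\setminus D$, $D$ a reduced divisor (possibly $0$), and $\bar f:Z\to Y$ extending $f$. Let $Z\xrightarrow{g}\tilde Y\xrightarrow{\nu}Y$ be the Stein factorization; $\tilde Y$ is a smooth curve of genus $\ge1$. Spread everything out. For $s$ in a dense open set all the finitely many data (smoothness, irreducible components of $D$, intersection numbers, $g_*\mathcal O_Z=\mathcal O_{\tilde Y}$, and those introduced below) are inherited by the fibers. By Fact 7 this open set contains $s$ with $X_s$ globally F-regular. A curve in $Z$ or $Z_s$ is called horizontal if it dominates $Y$ or $Y_s$, and vertical otherwise. By Lüroth's theorem a horizontal curve has geometric genus $\ge1$.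

**Step 3: no fiber of $g$ is contained in $D$.** This is where the splitting first enters. If the fiber over $\tilde y$ were contained in $D$, functions on $\tilde Y$ with poles of any order at $\tilde y$ would be regular on $X$: $\mathcal O_{\tilde Y}(*\tilde y)\subset(g|_X)_*\mathcal O_X$. Localize $\varphi$ at $\nu(\tilde y)$ and restrict it to $N[1/\varpi]$, where $N$ is the integral closure of $\mathcal O_{Y,\nu(\tilde y)}$ in $K(\tilde Y)$ and $\varpi$ generates the maximal ideal of $\tilde y$. This contradicts Lemma 19.

We now distinguish four cases. Either $D$ has no horizontal component (Case 1, including $D=0$), or it has one, and the intersection form on the components of $D$ takes a positive value (Case 2), or is negative semidefinite but not definite (Case 3), or is negative definite (Case 4).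

**Case 1: $D$ has no horizontal component.** The aim is to show that $X_s$ has no more functions than $\tilde Y_s$. Only finitely many fibers of $g$ meet $D$, and by Step 3 each has a component not in $D$. Spreading out these finitely many points and components, for general $s$ every fiber of $g_s$ has a component not in $D_s$. A local section of $(g_s|_{X_s})_*\mathcal O_{X_s}$ is, away from finitely many fibers, a section of $g_{s*}\mathcal O_{Z_s}=\mathcal O_{\tilde Y_s}$. So it is the pullback of a rational function on $\tilde Y_s$. A pole at a point would be a pole along every component of the fiber, but the pullback is regular at the generic point of one of them. So $(g_s|_{X_s})_*\mathcal O_{X_s}=\mathcal O_{\tilde Y_s}$. For $s$ with $X_s$ globally F-regular, Fact 4 makes $\tilde Y_s$ globally F-regular, contradicting Fact 3.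

**Case 2: $D$ has a horizontal component, and some divisor $B$ supported on $D$ has $B^2>0$.** The aim is to show that, up to complete curves, $X$ is an affine surface over $Y$.

*A nef divisor.* Write $B=B_+-B_-$ without common components. Since $B_+\cdot B_-\ge0$, one of $B_\pm^2$ is positive, so we may take $B$ effective. Let $B=P+B'$ be its Zariski decomposition: $P,B'$ effective $\mathbb Q$-divisors, $P$ nef, $P\cdot B'=0$, $B'^2\le0$. So $P^2\ge B^2>0$, and $P$ is supported on $D$. Among all nef effective $\mathbb Q$-divisors $P$ supported on $D$ with $P^2>0$ choose one with the maximal number of components. Let $G$ be a component of $D$ not in $\operatorname{Supp}P$. If $P\cdot G>0$, then $lP+G$ for $l\gg0$ is nef with positive self-intersection and larger support. So $P\cdot G=0$, hence $G\cap\operatorname{Supp}P=\emptyset$.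

*Making it positive on its support.* Let $G_i$ be the components of $\operatorname{Supp}P$ with $P\cdot G_i=0$. Their matrix is negative definite. By the Hodge index theorem the form on $P^\perp$ is negative definite modulo numerical equivalence. If $A_1-A_2\equiv0$ for effective combinations $A_1,A_2$ of the $G_i$ without common components, then $A_1^2=A_1\cdot A_2\ge0$, so $A_1\equiv0$, so $A_1=0$, and likewise $A_2=0$. As in Step 1 of Lemma 21 there is a rational $\Delta=\sum g_iG_i$ with all $g_i>0$ and $\Delta\cdot G_i=-1$ for all $i$. For small rational $\varepsilon>0$, $P_0=P-\varepsilon\Delta$ is effective with the same support, and positive on every component of its support. So $P_0$ is nef, $P_0^2>0$, and for an irreducible curve $\Gamma$ we have $P_0\cdot\Gamma=0$ iff $\Gamma\cap\operatorname{Supp}P_0=\emptyset$. Clear denominators.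

*It is semiample.* The bundle $\mathcal O(P_0)|_{P_0}$ is ample. So $H^1(Z,(r-1)P_0)\to H^1(Z,rP_0)$ is surjective for $r\gg0$, hence eventually bijective for dimension reasons. So $H^0(Z,rP_0)\to H^0(P_0,\mathcal O(rP_0)|_{P_0})$ is surjective for $r\gg0$. Since $\mathcal O(rP_0)|_{P_0}$ is globally generated for $r\gg0$, $rP_0$ is base point free. Let $\Phi:Z\to Z'$ be the resulting Stein factorized birational morphism to a normal projective surface, $\mathcal O(rP_0)=\Phi^*\mathcal L$ with $\mathcal L$ ample. As $\Phi_*\mathcal O_Z=\mathcal O_{Z'}$, the canonical section of $\mathcal O(rP_0)$ comes from a section of $\mathcal L$. So $W=Z\setminus\operatorname{Supp}P_0=\Phi^{-1}(W')$ with $W'\subset Z'$ affine, open and normal. $W\to W'$ is proper and birational; its exceptional curves are the complete curves in $W$. The components of $D$ outside $\operatorname{Supp}P_0$ are such curves. So $X$ is $W$ minus some exceptional curves, and $\Phi_*\mathcal O_X=\mathcal O_{W'}$: a function on $X$ is a function on $W'$ off finitely many points, and $W'$ is normal.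

*Reduce modulo $p$.* All this persists for general $s$. For one with $X_s$ globally F-regular, Fact 4 for $X_s\to W'_s$ shows that $W'_s$ is globally F-regular. The exceptional curves of $W_s\to W'_s$ are orthogonal to $P_{0,s}$, so their matrix is negative definite by the Hodge index argument above. By Lemma 20 they are all $\mathbb P^1$. A horizontal exceptional curve of $W\to W'$ would reduce to a horizontal exceptional curve, of geometric genus $\ge1$. So no exceptional curve of $W\to W'$ is horizontal.

*Back in characteristic $0$.* Hence $\bar f|_W$ is constant on the connected fibers of $\Phi$, and $\bar f|_W=f'\circ\Phi$ for a morphism $f':W'\to Y$. It is affine since $W'$ is affine, and $f_*\mathcal O_X=f'_*\mathcal O_{W'}$. So $H^1(Y,f_*\mathcal O_X)=H^1(W',\mathcal O)=0$. Since $\mathcal O_Y$ is a summand, $H^1(Y,\mathcal O_Y)=0$, contradicting genus $\ge1$.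

**Case 3: $D$ has a horizontal component and the form on the components of $D$ is negative semidefinite, not definite.** The aim is to find a rational curve dominating $Y$.

*A nef isotropic divisor.* There is $B\ne0$ supported on $D$ with $B^2=0$. Writing $B=B_+-B_-$, from $B_\pm^2\le0$ and $B_+\cdot B_-\ge0$ we get $B_\pm^2=0$, so we may take $B$ effective and nonzero. By semidefiniteness $B\cdot G=0$ for all components $G$ of $D$. So $B$ is nef, and likewise $B_s$ on $Z_s$. If $B$ were vertical, Zariski's lemma would make it a combination of full fibers of $g$, contradicting Step 3. So $B\cdot\phi>0$ for a fiber $\phi$ of $\bar f$.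

*$K_Z\cdot B<0$.* Take general $s$ with $X_s$ globally F-regular and a very ample effective divisor $H$ on $Z_s$. A splitting of $\mathcal O_{X_s}\to F^e_*\mathcal O_{X_s}(H)$ is, by duality for $F^e$, a nonzero section of $\mathcal O((1-p^e)K_{Z_s}-H)$ on $X_s$. So $(1-p^e)K_{Z_s}-H+rD_s$ is linearly equivalent to an effective divisor for some $r\ge0$. Intersecting with the nef $B_s$, and using $D_s\cdot B_s=0$, gives $(p^e-1)(-K_{Z_s}\cdot B_s)\ge H\cdot B_s>0$. So $K_Z\cdot B<0$.

*A ruling.* In characteristic $0$, $h^2(rB)=h^0(K_Z-rB)=0$ for $r\gg0$. So Riemann–Roch gives $h^0(rB)\ge\chi(\mathcal O_Z)-\frac r2K_Z\cdot B$, which is $\ge2$ for some $r$. Let $rB\sim M+\text{(fixed part)}$ with $|M|$ the moving part. $M$ and $B$ are nef, so $0=rB\cdot B$ gives $M\cdot B=0$, and then $0=M\cdot rB$ gives $M^2=0$. So $|M|$ is base point free and defines, after Stein factorization, a fibration with general fiber $\Psi$ smooth and connected, $M\equiv l\Psi$, $l>0$. For $H$ ample choose $q$ with $(B-qM)\cdot H=0$. As $(B-qM)^2=0$, the Hodge index theorem gives $B\equiv qM$. So $B\equiv\lambda\Psi$ with $\lambda>0$. Then $\Psi^2=0$ and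 $K_Z\cdot\Psi<0$, so $\Psi\cong\mathbb P^1$. But $\Psi\cdot\phi>0$, so $\Psi$ dominates $Y$, contradicting Lüroth's theorem.

**Case 4: $D$ has a horizontal component and the form is negative definite.** The aim is to apply Lemma 20 to the contraction of $D_s$. Take general $s$ with $X_s$ globally F-regular. The components of $D_s$ are the reductions of those of $D$, with the same intersection numbers. By Lemma 21 they can be contracted, $Z_s\to Z''$, with $Z''$ normal projective and $X_s$ isomorphic to the complement of finitely many points. By Fact 1, $Z''$ is globally F-regular, and by Lemma 20 all components of $D_s$ are $\mathbb P^1$. The horizontal component has geometric genus $\ge1$, a contradiction.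

The four cases are exhaustive, which proves (c). $\blacksquare$
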